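# One partition for two bounds: the largest class and the number of crossing edges

## 1. Peeling vertices off the heaviest class of a balanced maximum cut

All graphs are finite and simple. Fix a graph $G$ with $m$ edges and an integer $k\ge 2$.

**Definition (weak partition, maximum cut).** A *weak $k$-partition* of $G$ is a partition of $V(G)$ into $k$ pairwise disjoint sets $V_1,\dots,V_k$, some of which may be empty. Write $e(V_i)$ for the number of edges with both ends in $V_i$. The minimum of $\sum_i e(V_i)$ over all weak $k$-partitions is called $T_k(G)$, and a weak $k$-partition attaining it is a *max $k$-cut*. (Few edges inside the classes means many edges between them.)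

For instance, if $G$ is a single edge $ab$ and $k=3$, then $(\{a\},\{b\},\emptyset)$ is a max $3$-cut and $T_3(G)=0$.

**Definition (balanced max cut, excess).** A max $k$-cut is *balanced* if, among all max $k$-cuts of $G$, it has the smallest value of $\sum_i e(V_i)^2$. Number its classes so that $e(V_1)$ is the largest. For a vertex $u$ let $d_j(u)$ be the number of its neighbors in $V_j$. For $u\in V_1$ put
$$ex(u)=\sum_{j\ge 2}\bigl(d_j(u)-d_1(u)\bigr),\qquad\text{so that}\qquad d_G(u)=k\,d_1(u)+ex(u).$$

Moving $u\in V_1$ to $V_j$ changes $\sum_i e(V_i)$ by $d_j(u)-d_1(u)$. In a max cut this is never negative, so $d_j(u)\ge d_1(u)$ for all $j$, and $ex(u)\ge 0$.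

The construction of this lecture is the following. Remove some vertices from $V_1$, so that a set $U\subseteq V_1$ remains. Keep $U$ as one class of a new partition, forget the classes $V_2,\dots,V_k$ altogether, and partition $G-U$ afresh into $k-1$ classes. For this we must know how many edges $G-U$ has. Let $W=V_1\setminus U$ and $E_U=\sum_{u\in U}ex(u)$. Counting edges that meet $U$,
$$e(G-U)=m-\sum_{u\in U}d_G(u)+e(U),\qquad \sum_{u\in U}d_1(u)=2e(U)+e(U,W),$$
and therefore
$$e(G-U)=m-(2k-1)\,e(U)-k\,e(U,W)-E_U. \tag{1}$$

The first edge count needs only that $U$ is a vertex set. What the maximum cut adds is $E_U\ge 0$: a class that is heavy inside must be very well connected to the outside, so keeping $U$ as a class uses up many edges and leaves few for the rest.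

Here is an example. Let $k=2$ and let $G$ be the join of $K_5$ with an independent set $I$ of $5$ vertices, so $m=10+25=35$. We shall see in Section 3 that $(V(K_5),I)$ is the only max $2$-cut, up to the order of the classes. With $V_1=V(K_5)$, each $u\in V_1$ has $d_1(u)=4$, $d_2(u)=5$ and $ex(u)=1$. Peel off one vertex, so that $U$ spans a $K_4$: $e(U)=6$, $e(U,W)=4$, $E_U=4$. Formula (1) gives $35-18-8-4=5$, and indeed $G-U$ is a star with $5$ edges.

What is this for? Put
$$h(m)=\sqrt{2m+\tfrac14}-\tfrac12 ,\qquad\text{i.e. } h\ge 0\text{ and } m=\tfrac{h(h+1)}2 .$$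
A $k$-partition is a weak $k$-partition with all parts non-empty, and $e(V_1,\dots,V_k)$ denotes the number of crossing edges, those with ends in distinct parts. Bollobás and Scott proved that every graph with $m$ edges has a $k$-partition with many crossing edges,
$$e(V_1,\dots,V_k)\ge \tfrac{k-1}{k}m+\tfrac{k-1}{2k}h(m)-\tfrac{(k-2)^2}{8k},$$
and that every graph with $m$ edges has a $k$-partition in which every class is light,
$$\max_{1\le i\le k}e(V_i)\le \tfrac{m}{k^2}+\tfrac{k-1}{2k^2}h(m).$$
For $k=2$ one partition can do both. The problem of Bollobás and Scott, as recorded in Peiru Kuang, Yan Wang, "Tight bounds for judicious 3-partitions of graphs", arXiv:2509.20994 (2025), asks whether for general $k$ a single $k$-partition satisfies both inequalities. The answer is yes, for every $k\ge 2$ and every graph with at least $k$ vertices, and peeling is what proves it. The notes prove everything they use, including the $k=2$ case and the bound on the number of crossing edges.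

## 2. Both bounds in terms of $t=h(m)/k$, and the theorems

**Empty parts do not matter.** Suppose $|V(G)|\ge k$ and a weak $k$-partition has an empty part. Then some part has at least two vertices; move one of them to the empty part. No $e(V_i)$ increases, and the number of crossing edges does not decrease. Repeating this, we get a $k$-partition at least as good. So we look for weak $k$-partitions, and then $|V(G)|$ may be arbitrary.

**The two target functions.** Let $h=h(m)$ and $t=h/k$. Substituting $m=h(h+1)/2$,
$$f:=f_k(m):=\frac m{k^2}+\frac{k-1}{2k^2}h=\frac{h(h+k)}{2k^2}=\frac{t(t+1)}2,\qquad\text{so } h(f_k(m))=\frac{h(m)}k. \tag{2}$$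
Since $\sum_i e(V_i)=m-e(V_1,\dots,V_k)$, the crossing inequality is equivalent to $\sum_i e(V_i)\le g_k(m)$, where
$$g_k(m):=\frac mk-\frac{k-1}{2k}h+\frac{(k-2)^2}{8k}=\frac{h^2-(k-2)h+\frac{(k-2)^2}4}{2k}=\frac{(h+1-\frac k2)^2}{2k}. \tag{3}$$

**Theorem 1.** For every $k\ge 2$, every graph $G$ with $m$ edges has a weak $k$-partition (a $k$-partition if $|V(G)|\ge k$) with $\max_i e(V_i)\le f_k(m)$ and $\sum_i e(V_i)\le g_k(m)$.

Write $H\sim K_n$ if $H$ is $K_n$ plus isolated vertices.

**Theorem 2.** Let $k\ge 2$ and let $G$ have $m$ edges and at least $k$ vertices.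

(i) If $G\sim K_{kq+1}$ for some $q\ge 0$, then every $k$-partition has $\max_i e(V_i)\ge f_k(m)$. Otherwise $G$ has a $k$-partition with $\max_i e(V_i)<f_k(m)$ and $\sum_i e(V_i)\le g_k(m)$. For $k\ge 3$ one can moreover achieve $\max_i e(V_i)<f_k(m)$ and
$$\sum_i e(V_i)\le\max\{T_k(G),\ g_k(m)-\varepsilon_k\},\qquad \varepsilon_k=\frac{k^2-8}{16k(k-1)}>0 .$$

(ii) $T_k(G)\le g_k(m)$, with equality if and only if $k$ is even and either $m=\binom{k/2}2$ or $G\sim K_n$ with $n\equiv \frac k2\pmod k$.

(iii) Hence $G$ has a $k$-partition for which both inequalities of the problem are strict, unless $G\sim K_{kq+1}$, or $k$ is even and ($m=\binom{k/2}2$ or $G\sim K_n$ with $n\equiv \frac k2\pmod k$). In these exceptional cases no such partition exists.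

In particular neither bound can be improved for infinitely many $m$: the first for every $k$, and the second, including its additive constant, for every even $k$.

**Cliques by hand.** For $K_n$ we have $h(m)=n-1$, which is why $h$ is the natural parameter. For $k=2$ and $K_{2q+1}$ we get $t=q$, $f=\binom{q+1}2$ and $g_2(m)=h^2/4=q^2$. The split into $q+1$ and $q$ vertices has $\binom{q+1}2$ and $\binom q2$ inner edges, with total $q^2$: both bounds hold with equality. For $k=3$ and $K_7$: $m=21$, $h=6$, $t=2$, $f=3$, $g_3(m)=(11/2)^2/6=121/24$. The split $3,2,2$ has $3,1,1$ inner edges, with total $5<121/24$; the first bound is tight and the second is not. For $k=4$ and $K_6$: $m=15$, $h=5$, $f=\frac12\cdot\frac54\cdot\frac94=\frac{45}{32}$, $g_4(m)=4^2/8=2$. The split $2,2,1,1$ has total $2$; now the second bound is tight and the first is not.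

**Few edges.** A graph with chromatic number $\chi\ge k+1$ has at least $\binom{k+1}2$ edges (in a proper coloring with $\chi$ colors, any two color classes are joined by an edge, since otherwise they could be merged). As $h\bigl(\binom{k+1}2\bigr)=k$,
$$h(m)<k\quad\Longrightarrow\quad \chi(G)\le k\text{ and } T_k(G)=0. \tag{4}$$
In that range a max $k$-cut has no inner edges at all. So the interesting range is $t\ge 1$.

## 3. A join on which every maximum cut has too heavy a class

By Theorem 2(ii), a max $k$-cut satisfies the second bound. So the first thing to try is a max cut, hoping that it also satisfies the first bound.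

An arbitrary max cut need not. Let $k=2$ and let $G$ be two disjoint triangles: $m=6$, $h=3$, $f=\frac64+\frac38=\frac{15}8$. Every bipartition leaves at least one edge of each triangle inside a class, so $T_2(G)=2$. The max cut that puts both of these edges in $V_1$ has $e(V_1)=2>\frac{15}8$. Choosing a balanced max cut repairs this example: then $e(V_1)=e(V_2)=1$.

Balancing does not always repair it. Take the join of $K_5$ with an independent set $I$ of size $5$ from Section 1. Consider a bipartition and let $s$ be the number of vertices of $K_5$ on the side that has fewer of them, so $s\le 2$. A vertex of $I$ sends at most $5-s$ edges across, with equality only if it lies on the side with $s$ clique vertices. So the number of crossing edges is at most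
$$s(5-s)+5(5-s)=(5-s)(5+s)=25-s^2\le 25,$$
with equality only if $s=0$ and all of $I$ lies opposite the clique. The max cut is unique, and its class $K_5$ has $10$ edges. But $8\cdot 9/2=36>35$ gives $h(35)<8$, so $f<\frac{35}4+1<10$. The max cut violates the first bound. Meanwhile its total of $10$ is far below $g_2(35)=h(35)^2/4$, which exceeds $12$ because $h(35)>7$. Peeling one vertex gives classes with $6$ and $5$ edges: the largest class drops below $f$ and the total, $11$, is still below $g_2$. We spend slack in the total to bring the heaviest class down; the work is to prove that there is always enough slack.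

## 4. Few inner edges in total: a random grouping of color classes

The purpose of this section is to prove Theorem 2(ii). We shall use $T_k\le g_k$ constantly.

Recall that a graph is *$r$-critical* if its chromatic number is $r$ and deleting any vertex lowers it. Every graph with $\chi=r$ contains an $r$-critical subgraph (delete vertices as long as the chromatic number stays $r$). An $r$-critical graph has at least $r$ vertices, and minimum degree at least $r-1$: if $d(v)\le r-2$, a proper $(r-1)$-coloring of the graph without $v$ extends to $v$. For example $K_r$ and, for $r=3$, odd cycles are critical.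

**Proof of Theorem 2(ii).** Let $r=\chi(G)$.

**Step 1: the case $r\le k$.** This settles the graphs with nothing inside. Here $T_k(G)=0\le g_k(m)$. By (3), $g_k(m)=0$ iff $h(m)=\frac{k-2}2$ iff $m=\frac{k(k-2)}8$. For odd $k$ this is not an integer; for even $k$ it is $\binom{k/2}2$. Conversely, if $k$ is even and $m=\binom{k/2}2$, then $h(m)=\frac{k-2}2<k$, so by (4) we are in the present case, and $T_k(G)=0=g_k(m)$. A graph $G\sim K_n$ with $n\equiv\frac k2\pmod k$ and $n\le k$ has $n=\frac k2$, hence $m=\binom{k/2}2$. So (ii) holds when $r\le k$.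

**Step 2: an averaging bound when $r\ge k+1$.** This replaces $T_k(G)$ by a function of $m$ and $r$. Write $r=kq+\rho$ with $0\le\rho<k$. Distribute the $r$ classes of a proper $r$-coloring uniformly at random into $\rho$ groups of $q+1$ classes and $k-\rho$ groups of $q$ classes. Every edge joins two different color classes, and $\tau(r)$ of the $\binom r2$ pairs of classes lie inside a group, where
$$\tau(r)=\rho\binom{q+1}2+(k-\rho)\binom q2=\frac{q(kq+2\rho-k)}2=\frac{(2r-k)^2-(2\rho-k)^2}{8k}.$$
(For the last equality, $(2r-k)^2-(2\rho-k)^2=2kq\,(2kq+4\rho-2k)$.) So each edge lies inside a group with probability $\tau(r)/\binom r2$, and some grouping has at most the average number of inner edges: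
$$T_k(G)\le m\,\frac{\tau(r)}{\binom r2}\le m\,\varphi(r),\qquad \varphi(s)=\frac{(s-\frac k2)^2}{k\,s(s-1)} .$$

**Step 3: $\varphi$ is increasing on $s\ge k+1$.** This lets us replace $r$ by its largest possible value. We have $(\log\varphi)'=\frac2{s-k/2}-\frac1s-\frac1{s-1}$. It is positive iff $2s(s-1)>(2s-1)(s-\frac k2)=2s^2-ks-s+\frac k2$, that is, iff $s(k-1)>\frac k2$, which is true.

**Step 4: comparing $r$ with $N=h(m)+1$.** This finishes the inequality. An $r$-critical subgraph has $n'\ge r$ vertices and at least $\frac{n'(r-1)}2$ edges. Hence $m\ge\binom r2$, with equality only if $n'=r$, the subgraph is $K_r$, and it contains all edges, i.e. $G\sim K_r$. Since $m=\binom N2$ in the sense $m=N(N-1)/2$, we get $r\le N$, and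
$$T_k(G)\le m\varphi(r)\le m\varphi(N)=\frac{N(N-1)}2\cdot\frac{(N-\frac k2)^2}{kN(N-1)}=\frac{(N-\frac k2)^2}{2k}=g_k(m).$$

**Step 5: equality.** If $T_k(G)=g_k(m)$, then $\varphi(r)=\varphi(N)$ forces $r=N$, so $m=\binom r2$ and $G\sim K_r$; and $\tau(r)/\binom r2=\varphi(r)$ forces $2\rho=k$. So $k$ is even and $r\equiv\frac k2\pmod k$. Conversely let $G\sim K_n$ with $n=kq+\frac k2$. By convexity of $\binom s2$, splitting the clique as evenly as possible is optimal, so $T_k(G)=\tau(n)=\frac{(2n-k)^2}{8k}=\frac{(n-\frac k2)^2}{2k}=g_k(m)$. Finally, when $r\ge k+1$ the condition $m=\binom{k/2}2$ cannot occur, by (4). $\square$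

## 5. Small degrees in a graph with a given number of edges

When we peel a vertex off $V_1$, its degree inside $V_1$ decides how far the number of edges drops. The next lemma controls the small degrees.

**Lemma 3.** Let $H$ be a graph without isolated vertices, with $e\ge 1$ edges, $\eta=h(e)\ge 1$, and degrees $\delta_1\le\dots\le\delta_n$. Then

1. $\delta_2\le\eta$, with equality only if $H$ is complete;
2. $\delta_{i+1}\le\eta+i-1$ for $2\le i\le n-1$;
3. $n-1\ge\eta$.

**Proof.** Recall $\eta(\eta+1)=2e$. Part 3: $n(n-1)\ge 2e=\eta(\eta+1)$.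

Part 1: let $v_1$ have degree $\delta_1$. If $\delta_1=n-1$, then $H=K_n$ and $\delta_2=n-1=\eta$. Otherwise $v_1$ has a non-neighbor $w\ne v_1$, and $\delta_2\le d(w)\le n-2$. As $\delta_1\ge 1$, we get $2e\ge\delta_1+(n-1)\delta_2>(n-1)\delta_2\ge(\delta_2+1)\delta_2$, so $\delta_2<\eta$.

Part 2: let $d=\delta_{i+1}$. Then $n\ge d+1$, and the $n-i$ vertices of largest degree give $2e\ge(n-i)d\ge(d+1-i)d$. If $d>\eta+i-1$, then $d+1-i>\eta$ and, as $i\ge 2$, $d>\eta+1$. So $2e>\eta(\eta+1)$, a contradiction. $\square$

In a star with $5$ edges, $\eta=h(5)<3$ and the degrees are $1,1,1,1,1,5$: the largest degree exceeds $\eta$, but $\delta_2$ does not. In a path with $2$ edges, $\eta=h(2)=\frac{\sqrt{17}-1}2>1=\delta_2$, in line with part 1.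

We also need $h$ slightly above $f$. For $x\ge 0$, $t\ge 1$ and $\eta=h(f+x)$ we have $\eta(\eta+1)=t(t+1)+2x$, i.e. $(\eta-t)(\eta+t+1)=2x$. Clearly $\eta\ge t$, so $\eta-t=\frac{2x}{\eta+t+1}\le\frac{2x}3$. Hence
$$t\le h(f+x)\le t+x,\quad\text{and } h(f+x)=t+x\text{ only if }x=0. \tag{5}$$

## 6. The budget for repartitioning $G-U$

From here on $\kappa=k-1$ and
$$B:=\frac{\kappa t(\kappa t-1)}2 .$$
Since $m=\frac{kt(kt+1)}2$,
$$m-(2k-1)f=\tfrac t2\bigl[k^2t+k-(2k-1)t-(2k-1)\bigr]=\tfrac t2\bigl[\kappa^2t-\kappa\bigr]=B. \tag{6}$$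
So $B$ is the value of (1) when $e(U)=f$ and nothing else is lost.

**Identity (1), normalized.** For $U\subseteq V_1$ put $y=f-e(U)$ and $M=e(G-U)$. Inserting $e(U)=f-y$ in (1) and using (6) and $2k-1=\kappa+k$,
$$M=B+\kappa y-Q,\qquad Q:=k\bigl(e(U,W)-y\bigr)+E_U. \tag{7}$$

If $y\le t$ and $Q\ge 0$, then $M\le B+\kappa t=\frac{\kappa t(\kappa t+1)}2$, so $h(M)\le\kappa t$, and by (2) $f_\kappa(M)\le\frac{t(t+1)}2=f$. So the new $\kappa$ classes will automatically be light enough. The total is the delicate part, and we now prepare the estimate for it. The rest of this section assumes $\kappa\ge 2$, i.e. $k\ge 3$.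

**A monotone version of $g_\kappa$.** By (3), $g_\kappa(M)$ is a square in $h(M)$, and it decreases for very small $M$: for example $g_4(0)=\frac18$ while $g_4(1)=0$. We want a bound that is nondecreasing and convex, so we cut this branch off. For real $M\ge-\frac18$ let $z(M)=\sqrt{2M+\frac14}$, which is $h(M)+\frac12$ for $M\ge 0$. Let $M_*=\frac{\kappa(\kappa-2)}8\ge 0$, so that $z(M_*)=\frac{\kappa-1}2$, and let $\gamma:=\frac{\kappa-1}{2\kappa}$. With $z=z(M)$ define
$$G_\kappa(M)=\frac{(z-\frac{\kappa-1}2)^2}{2\kappa}=\frac M\kappa-\gamma z+\text{const}\quad(M\ge M_*),\qquad G_\kappa(M)=0\quad(M\le M_*),$$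
the second formula for all real $M\le M_*$. For $\kappa=4$: $M_*=1$ and $G_4(0)=G_4(1)=0$. For $\kappa=2$: $M_*=0$ and $G_2(M)=h(M)^2/4$ for $M\ge 0$.

**Lemma 4.** Let $\kappa\ge 2$.

1. $G_\kappa(M)=g_\kappa(M)$ for $M\ge M_*$. On the real line $G_\kappa$ is convex and nondecreasing, with $0\le G_\kappa'<\frac1\kappa$.
2. $T_\kappa(H)\le G_\kappa(e(H))$ for every graph $H$.
3. If Theorem 1 holds for $\kappa$, every graph with $M$ edges has a weak $\kappa$-partition with all $e(V_i)\le f_\kappa(M)$ and $\sum_i e(V_i)\le G_\kappa(M)$.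

**Proof.** Part 1: for $M\ge M_*$, (3) with $h(M)+1-\frac\kappa2=z-\frac{\kappa-1}2$ gives $G_\kappa=g_\kappa$. As $z'(M)=1/z$, we have $G'_\kappa(M)=\frac1\kappa\bigl(1-\frac{\kappa-1}{2z}\bigr)$ for $M\ge M_*$. This is $0$ at $M_*$, increases with $M$, and stays below $\frac1\kappa$. Left of $M_*$ the derivative is $0$. So $G_\kappa'$ exists everywhere, is nondecreasing, and lies in $[0,\frac1\kappa)$.

Parts 2 and 3: if $M\ge M_*$, use Theorem 2(ii) (Section 4 proved $T_\kappa\le g_\kappa$ without any condition on the number of vertices), respectively Theorem 1, and part 1. If $M<M_*$, then $h(M)<\frac{\kappa-2}2<\kappa$, so by (4) there is a weak $\kappa$-partition with no inner edges. $\square$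

**The ideal peeling overshoots.** Let $t\ge 1$. Suppose for a moment that we could peel to $e(U)=f$ exactly and with $Q=0$, so $M=B$. What total does Lemma 4 guarantee? We have $z_0:=z(B)=\kappa t-\frac12\ge\frac{\kappa-1}2$, so $G_\kappa(B)=\frac{(\kappa t-\frac\kappa2)^2}{2\kappa}=\frac\kappa2(t-\frac12)^2$. Also $f-\frac12(t-\frac12)^2=t-\frac18$, and $g_k(m)=\frac k2\bigl(t-\frac12+\frac1k\bigr)^2=\frac k2(t-\frac12)^2+(t-\frac12)+\frac1{2k}$. Hence
$$f+G_\kappa(B)=g_k(m)+\ell,\qquad \ell:=\frac38-\frac1{2k}=\frac{3\kappa-1}{8(\kappa+1)}. \tag{8}$$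
This is too large by the constant $\ell>0$. So induction applied to a peeled set proves nothing unless the peeling gains more than $\ell$ through $y$ and $Q$.

**Definition (gain).** $\Gamma(y,Q):=y+G_\kappa(B)-G_\kappa(B+\kappa y-Q)$.

By (7) and (8), for any $U\subseteq V_1$,
$$e(U)+G_\kappa(M)=f-y+G_\kappa(B+\kappa y-Q)=g_k(m)+\ell-\Gamma(y,Q). \tag{9}$$
By Lemma 4(1), $\Gamma$ is nondecreasing in $y$ (derivative $1-\kappa G_\kappa'\ge 0$) and in $Q$. We need $\Gamma(y,Q)\ge\ell$, and will prove a little more.

Not every peeling provides this. By convexity $\Gamma(1,0)\le 1-\kappa G_\kappa'(B)=\frac{\kappa-1}{2z_0}=\frac{\kappa-1}{2\kappa t-1}$, which tends to $0$ as $t\to\infty$; for $k=3$ it is at most $\frac15<\frac5{24}=\ell$ as soon as $t\ge\frac32$. So if $e(V_1)=f$, we peel a single vertex of degree $1$ in $G[V_1]$, and the excess $E_U$ is $0$, then the estimate fails. Maximality of the cut alone gives only $E_U\ge 0$. This is the point where the balanced choice enters: it will force $E_U$ to be large whenever $V_1$ has vertices of small degree.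 First we record how much gain a given $y$ and $Q$ provide.

**Lemma 5.** Let $\kappa\ge 2$, $t\ge 1$, $\beta:=1-\frac1{2t}-\frac1{2\kappa t^2}$. Then

1. $G_\kappa(B)-G_\kappa(B-\kappa)\ge\beta\ge\gamma$;
2. if $0\le p\le t$ and $q\ge 0$, then $\Gamma(p,\kappa q)\ge\min\{\beta,\ \beta q+\gamma p/t\}$;
3. $\frac78\gamma-\ell=\varepsilon_k=\frac{k^2-8}{16k(k-1)}>0$.

**Proof.** **Step 1: part 1, the gain from $Q=\kappa$.** Let $a=z_0-\frac{\kappa-1}2=\kappa(t-\frac12)$ and
$$\psi(\zeta)=\frac{a^2-(a-\zeta)^2}{2\kappa}=\zeta\bigl(t-\tfrac12\bigr)-\frac{\zeta^2}{2\kappa}.$$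
This is increasing on $[0,a]$, its maximum is $\psi(a)=G_\kappa(B)$, and $\psi(1/t)=\beta$. If $B-\kappa\le M_*$, the difference in question is $G_\kappa(B)=\psi(a)\ge\psi(1/t)=\beta$. Otherwise let $z_1=z(B-\kappa)$ and $\zeta=z_0-z_1\in(0,a]$; the difference is $\psi(\zeta)$. From $z_0^2-z_1^2=2\kappa$ we get $\zeta(z_0+z_1)=2\kappa$, so $\zeta\ge\kappa/z_0>1/t$, and monotonicity on $[0,a]$ gives $\psi(\zeta)\ge\psi(1/t)=\beta$. Finally $\beta$ increases with $t$, and at $t=1$ it equals $\frac12-\frac1{2\kappa}=\gamma$.

**Step 2: part 2, combining $p$ and $q$.** Note $\gamma<\frac12$, and $\beta\le 1-\frac1{2t}$.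

Suppose first $p\ge q$, and put $s=p-q\in[0,t]$. As $B+\kappa t=\frac{\kappa t(\kappa t+1)}2$, we have $z(B+\kappa t)=\kappa t+\frac12=z_0+1$, so $G_\kappa(B+\kappa t)-G_\kappa(B)=t-\gamma$. By convexity $G_\kappa(B+\kappa s)-G_\kappa(B)\le\frac st(t-\gamma)$. So
$$\Gamma(p,\kappa q)\ge p-s+\frac{\gamma s}t=q\Bigl(1-\frac\gamma t\Bigr)+\frac{\gamma p}t\ge\beta q+\frac{\gamma p}t .$$

Suppose next $0<q-p\le 1$. By convexity the chord of $G_\kappa$ from $B-\kappa(q-p)$ to $B$ is at least as steep as the one from $B-\kappa$ to $B$, so with part 1, $G_\kappa(B)-G_\kappa(B-\kappa(q-p))\ge(q-p)\beta$. Hence $\Gamma(p,\kappa q)\ge p+(q-p)\beta=\beta q+(1-\beta)p\ge\beta q+\frac{\gamma p}t$, as $1-\beta\ge\frac1{2t}\ge\frac\gamma t$.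

Suppose last $q-p>1$. Since $G_\kappa$ is nondecreasing, $\Gamma(p,\kappa q)\ge p+G_\kappa(B)-G_\kappa(B-\kappa)\ge\beta$.

**Step 3: part 3, the numerical margin.** We have
$$\frac{7(\kappa-1)}{16\kappa}-\frac{3\kappa-1}{8(\kappa+1)}=\frac{7(\kappa^2-1)-2\kappa(3\kappa-1)}{16\kappa(\kappa+1)}=\frac{\kappa^2+2\kappa-7}{16\kappa(\kappa+1)},$$
and $\kappa^2+2\kappa-7=k^2-8>0$ for $k\ge 3$. $\square$

The margin is thin: for $k=3$ we have $\ell=\frac5{24}$, $\frac78\gamma=\frac7{32}$ and $\varepsilon_3=\frac1{96}$.

## 7. The peeling proposition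

Let $k\ge 2$ and $t\ge 1$. Take a balanced max $k$-cut $(V_1,\dots,V_k)$ of $G$, write $e_i=e(V_i)$ with $e_1$ the largest, and assume
$$e_1=f+x\quad\text{with } x\ge 0 .$$
So $e_1\ge f\ge 1$. Let $\delta_1\le\dots\le\delta_n$ be the positive degrees in $G[V_1]$, attained at $v_1,\dots,v_n$ (ties broken arbitrarily), and $\eta=h(e_1)$. For $U\subseteq V_1$, the quantities $W,E_U,y,M,Q$ are as in Sections 1 and 6. Applying (7) to $U=V_1$, where $y=-x$ and $e(U,W)=0$,
$$e(G-V_1)=B-(2k-1)x-E_{V_1}\le B. \tag{10}$$

**Proposition 6.** There is $U\subseteq V_1$ with $0<y\le t$ and $Q\ge 0$, hence $M\le B+\kappa t=\frac{\kappa t(\kappa t+1)}2$, such that either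

(a) $Q\ge k$, or

(b) $0\le x<\delta_1$, $U=V_1\setminus\{v_2\}$, $y=\delta_2-x$, $Q=kx+E_U$, and $E_U\ge\frac1\eta\bigl(\sum_{j\ge 2}(e_1-e_j)-\kappa\delta_1\bigr)$.

Moreover, if $k\ge 3$, then $e(U)+G_\kappa(M)\le g_k(m)-\varepsilon_k$.

**Proof.** By (7), $Q$ contains the term $k(e(U,W)-y)$. If we peel at least two vertices, an edge from the first peeled vertex to $U$ is an extra edge between $U$ and $W$, and adds $k$ to $Q$. If one vertex suffices, we rely on excess instead.

**Step 1: several vertices must go.** This step treats the case $e_1-\delta_1\ge f$ and produces (a). Let $b$ be a neighbor of $v_1$ in $V_1$, and let $U_1=V_1\setminus\{v_1\}$, so $e(U_1)=e_1-\delta_1\ge f$. We protect $b$. While $e(U_i)\ge f$, the graph $G[U_i]$ has an edge, so it has a non-isolated vertex other than $b$; let $w_{i+1}$ be one of smallest degree in $G[U_i]$ among all such vertices, and put $U_{i+1}=U_i\setminus\{w_{i+1}\}$. The number of edges strictly decreases. Stop at the first $s$ with $e(U_s)<f$; then $s\ge 2$. Put $U=U_s$, $U'=U_{s-1}$, $w=w_s$, $x'=e(U')-f\ge 0$,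 and let $d$ be the degree of $w$ in $G[U']$.

Then $e(U)=f+x'-d$, so $y=d-x'>0$. Only $b$ was excluded when $w$ was chosen, so $d$ is at most the second smallest positive degree of $G[U']$. By Lemma 3(1) and (5), $d\le h(f+x')\le t+x'$, hence $y\le t$. The $d$ edges from $w$ to $U$, together with the edge $v_1b$ (where $v_1\in W$, $v_1\ne w$, $b\in U$), give $e(U,W)\ge d+1=y+x'+1$. So $Q\ge k(1+x')\ge k$, and (a) holds.

**Step 2: one vertex suffices.** This step treats the case $e_1-\delta_1<f$, i.e. $x<\delta_1$, and gives the first four assertions of (b). Take $U=V_1\setminus\{v_2\}$. Then $e(U)=f+x-\delta_2$, so $y=\delta_2-x\ge\delta_1-x>0$. By Lemma 3(1) and (5), $\delta_2\le\eta\le t+x$, so $y\le t$. Here $e(U,W)=\delta_2=x+y$, so $Q=kx+E_U\ge 0$.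

We peel $v_2$ and not $v_1$ so that $v_1$ stays in $U$: it has the smallest degree, and the next steps show that low-degree vertices of $U$ are the ones that contribute excess.

**Step 3: balance forces excess at low-degree vertices.** Put $a_j=e_1-e_j$ for $j\ge 2$, so $0\le a_j\le e_1$. We claim:

if $u\in V_1$, $j\ge 2$ and $1\le d_1(u)<a_j$, then $d_j(u)\ge d_1(u)+1$.

Otherwise $d_j(u)=d_1(u)=:d$, because $d_j(u)\ge d_1(u)$. Moving $u$ to $V_j$ does not change the total, so it gives another max $k$-cut, while $\sum_i e_i^2$ changes by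
$$(e_1-d)^2+(e_j+d)^2-e_1^2-e_j^2=-2d(a_j-d)<0,$$
contradicting the balanced choice.

Let $N(a)$ be the number of $u\in U$ with $1\le d_1(u)<a$. By the claim, in the situation of Step 2, each pair $(u,j)$ with $u\in U$, $1\le d_1(u)<a_j$ contributes at least $1$ to $E_U$, so $E_U\ge\sum_{j\ge 2}N(a_j)$.

**Step 4: counting low-degree vertices.** This step turns Step 3 into the last inequality of (b). We claim $N(a)\ge\frac{a-\delta_1}\eta$ for $0\le a\le e_1$. The positive values of $d_1$ on $U$ are $\delta_1,\delta_3,\dots,\delta_n$.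

- If $a\le\delta_1$, the right side is at most $0$.
- If $\delta_1<a\le\delta_3$ (and $n\ge 3$), then $N(a)\ge 1$ because of $v_1$, and $a-\delta_1\le\delta_3-1\le\eta$ by Lemma 3(2).
- If $\delta_i<a\le\delta_{i+1}$ with $3\le i\le n-1$, then $v_1,v_3,\dots,v_i$ give $N(a)\ge i-1$, and by Lemma 3(2) $\frac{a-\delta_1}\eta\le\frac{\eta+i-2}\eta\le i-1$, as $\eta\ge 1$.
- If $a>\delta_n$, then by Lemma 3(3) $N(a)=n-1\ge\eta\ge\frac{\eta+1}2=\frac{e_1}\eta\ge\frac{a-\delta_1}\eta$.

For $n=2$ we have $\delta_1=\delta_2$, and the first and last items cover all $a$. Summing over $j$,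
$$E_U\ge\sum_{j\ge 2}N(a_j)\ge\frac1\eta\Bigl(\sum_{j\ge 2}(e_1-e_j)-\kappa\delta_1\Bigr),$$
which completes (b). So far $k\ge 2$ was arbitrary.

**Step 5: the gain in case (a), for $k\ge 3$.** By (9) and Lemma 5(3), the last sentence of the proposition follows once we show $\Gamma(y,Q)\ge\frac78\gamma$. In case (a), monotonicity and $Q\ge k\ge\kappa$ give $\Gamma(y,Q)\ge\Gamma(0,\kappa)=G_\kappa(B)-G_\kappa(B-\kappa)\ge\beta\ge\gamma$.

**Step 6: the gain in case (b), for $k\ge 3$.** We first bound $Q$ from below. The tuple $(V_2,\dots,V_k)$ is a max $\kappa$-cut of $G-V_1$, since a better one would improve the max $k$-cut. By Lemma 4(2) and (10),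
$$\sum_{j\ge 2}e_j\le G_\kappa(e(G-V_1))\le G_\kappa(B)=\tfrac\kappa2\bigl(t-\tfrac12\bigr)^2 .$$
Hence
$$\sum_{j\ge 2}(e_1-e_j)\ge\kappa\Bigl(f+x-\tfrac12\bigl(t-\tfrac12\bigr)^2\Bigr)=\kappa\bigl(t+x-\tfrac18\bigr).$$
By (5), $t+x\ge\eta\ge t$. So (b) yields
$$\frac{E_U}\kappa\ge\frac{t+x-\frac18-\delta_1}\eta\ge 1-\frac{\delta_1+\frac18}\eta\ge 1-\frac{\delta_1+\frac18}t,$$
and also $E_U\ge 0$. Put $\tau=\delta_1/t$ and write $c^+=\max\{c,0\}$. Since $k/\kappa\ge 1$,
$$\frac Q\kappa\ge q:=x+\Bigl(1-\tau-\frac1{8t}\Bigr)^+ .$$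
Let $p=\delta_1-x$. Then $0<p\le\delta_2-x=y\le t$. By monotonicity of $\Gamma$ and Lemma 5(2),
$$\Gamma(y,Q)\ge\Gamma(p,\kappa q)\ge\min\{\beta,\ \beta q+\gamma p/t\}.$$
Here $\beta\ge\gamma\ge\frac78\gamma$. For the other term, $\beta\ge\gamma\ge\gamma/t$ gives
$$\beta q+\frac{\gamma p}t=\Bigl(\beta-\frac\gamma t\Bigr)x+\beta\Bigl(1-\tau-\frac1{8t}\Bigr)^++\gamma\tau\ge\gamma\Bigl(1-\tau-\frac1{8t}\Bigr)^++\gamma\tau\ge\gamma\Bigl(1-\frac1{8t}\Bigr)\ge\frac78\gamma .\qquad\square$$

The last line shows the trade. If $\delta_1$ is comparable to $t$, the drop $y$ pays; if $\delta_1$ is small, excess pays; and the weights of the two contributions match, because each carries the factor $\gamma$.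

## 8. Induction on $k$: both bounds at once

**Proof of Theorem 1.** We use induction on $k$, with weak partitions.

**Step 1: the base case $k=2$.** If $t<1$, then by (4) a max $2$-cut has no inner edges and satisfies both bounds. Let $t\ge 1$ and take a balanced max $2$-cut. Its total is $T_2(G)\le g_2(m)$ by Theorem 2(ii). If $e_1<f$ we are done. Otherwise apply Proposition 6, whose parts (a), (b) hold for $k=2$. Now $\kappa=1$, and
$$B=\frac{t(t-1)}2,\qquad B+t=f,\qquad g_2(m)=\frac{h^2}4=t^2=f+B .$$
The bipartition $(U,V(G)\setminus U)$ satisfies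
$$e(U)=f-y<f,\qquad M=e(G-U)=B+y-Q\le f-Q,\qquad e(U)+M=t^2-Q=g_2(m)-Q. \tag{11}$$
As $Q\ge 0$, both bounds hold.

**Step 2: the inductive step, $k\ge 3$.** Choose a balanced max $k$-cut, with largest class $V_1$. Its total is $T_k(G)\le g_k(m)$. If $e(V_1)\le f$ we are done. Otherwise $T_k(G)>0$, so $h(m)\ge k$ by (4), and $t\ge 1$. Take $U$ from Proposition 6. As $M=e(G-U)\le\frac{\kappa t(\kappa t+1)}2$, we have $h(M)\le\kappa t$. By induction and Lemma 4(3), $G-U$ has a weak $\kappa$-partition with total at most $G_\kappa(M)$ in which each class spans at most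
$$f_\kappa(M)=\frac12\cdot\frac{h(M)}\kappa\Bigl(\frac{h(M)}\kappa+1\Bigr)\le\frac{t(t+1)}2=f$$
edges. Add the class $U$, with $e(U)=f-y<f$. The result is a weak $k$-partition of $G$ with $\max_i e(V_i)\le f_k(m)$ and
$$\sum_i e(V_i)\le e(U)+G_\kappa(M)\le g_k(m)-\varepsilon_k<g_k(m).$$
If $|V(G)|\ge k$, Section 2 makes the parts non-empty. $\square$

So the question of Bollobás and Scott has a positive answer for every $k\ge 2$.

## 9. Cliques $K_{kq+1}$ are the only obstruction to a strict first bound

**Proof of Theorem 2(i).**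

**Step 1: the clique is an obstruction.** If $G\sim K_{kq+1}$, then $h(m)=kq$, $t=q$, $f_k(m)=\binom{q+1}2$, and some class contains at least $q+1$ vertices of the clique. So $\max_i e(V_i)\ge f_k(m)$.

From now on $G$ is a graph with at least one vertex and $G\not\sim K_{kq+1}$ for all $q\ge 0$. We construct weak partitions, without any condition on $|V(G)|$ beyond this; Section 2 then gives the statement for $|V(G)|\ge k$. As $G\not\sim K_1$, we have $m\ge 1$ and $f>0$.

**Step 2: reduction to a heavy class.** This isolates the situation where Proposition 6 is needed. If $t<1$, then by (4) a max $k$-cut has all $e(V_i)=0<f$, with total $0=T_k(G)$. So let $t\ge 1$, and take a balanced max $k$-cut. If $e_1<f$, this cut has the desired properties: its total is $T_k(G)\le g_k(m)$. So assume $e_1\ge f$, and apply Proposition 6.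

**Step 3: the case $k=2$.** We find a bipartition with both inequalities strict. First we describe what happens if the peeling of Section 8 does not produce one. Let $X$ be the heaviest class of any balanced max $2$-cut, with $e(X)\ge f$, and let $X^+$ be the set of non-isolated vertices of $G[X]$. We claim that either some bipartition of $G$ makes both inequalities strict, or
$$e(X)=f,\quad X^+\text{ is a clique on } t+1\text{ vertices},\quad ex(u)=0\text{ for all }u\in X. \tag{12}$$

Apply Proposition 6 with $V_1=X$. If $Q>0$, then by (11) the bipartition $(U,V(G)\setminus U)$ makes both inequalities strict. Let $Q=0$. Then (a) fails, so (b) holds, and $Q=2x+E_U=0$ gives $x=0$ and $E_U=0$; so $e_1=f$ and $\eta=h(f)=t$. By (10) $e_2\le B$, so $e_1-e_2\ge f-B=t$, and (b) gives $0=E_U\ge\frac{t-\delta_1}t$. So $t\le\delta_1\le\delta_2\le\eta=t$, and by the equality case of Lemma 3(1) $X^+$ is a clique, on $t+1$ vertices; in particular $t$ is an integer. All degrees being equal, any $v\in X^+$ may play the role of $v_2$. If $E_{X\setminus\{v\}}>0$ for some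 $v\in X^+$, then $Q>0$ for this choice, and we are done as before. Otherwise $E_{X\setminus\{v\}}=0$ for every $v\in X^+$. As $|X^+|\ge 2$, every $u\in X$ lies in some $X\setminus\{v\}$, so $ex(u)=0$. This proves the claim.

Now let $V_1,V_2$ be our cut, and assume (12) for $X=V_1$. A vertex $u$ of $V_1\setminus V_1^+$ has $d_G(u)=2\cdot 0+0=0$, so it is isolated in $G$. Each $v\in V_1^+$ has $d_2(v)=d_1(v)=t$. By (10) with $x=0$ and $E_{V_1}=0$, $e_2=B$. For $v\in V_1^+$ the bipartition $(V_1\setminus\{v\},V_2\cup\{v\})$ has $f-t=B$ and $B+t=f$ inner edges. So it is again a max cut, with the same value of $\sum_i e_i^2$, hence balanced, and its heaviest class is $V_2\cup\{v\}$, with $f$ edges. Apply the claim to $X=V_2\cup\{v\}$. Either we are done, or $G[V_2\cup\{v\}]\sim K_{t+1}$; assume the latter for all $v\in V_1^+$. Since $v$ has $t\ge 1$ neighbors in $V_2$, it belongs to the clique, so $C_v:=N(v)\cap V_2$ is a clique of order $t$ and contains all edges of $G[V_2]$.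

If $t\ge 2$, then $C_v$ is exactly the set of non-isolated vertices of $G[V_2]$, so it is the same set $C$ for all $v$. Then $V_1^+\cup C$ is a clique of order $2t+1$. The vertices of $V_2\setminus C$ have no neighbors in $V_2$ and none in $V_1^+$, and the vertices of $V_1\setminus V_1^+$ are isolated. So $G\sim K_{2t+1}$, a contradiction.

If $t=1$, then $h(m)=2$ and $m=3$, $V_1^+=\{u,u'\}$ is an edge, $e_2=B=0$, and $u,u'$ each have exactly one neighbor in $V_2$. If these differ, $G$ is a path with three edges plus isolated vertices, hence bipartite, contradicting that a max cut has $e_1\ge f=1$. If they coincide, $G\sim K_3=K_{2\cdot 1+1}$, a contradiction.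

So for $k=2$ we have found a bipartition of one of three kinds:
$$\text{total }T_2(G)\text{ and } e_1<f;\quad\text{both inequalities strict};\quad\text{or, if }t<1,\ \text{total }0<t^2=g_2(m)\text{ and all }e(V_i)=0<f. \tag{13}$$
In each case $\max_i e(V_i)<f_2(m)$ and $\sum_i e(V_i)\le g_2(m)$, so (i) holds for $k=2$.

**Step 4: the case $k\ge 3$ with $M<B+\kappa t$.** From here on we use induction on $k$, with (i) for $\kappa=k-1$ in its weak form. This step covers every peeling that is not extremal. We have $h(M)<\kappa t$, so $f_\kappa(M)<f$. By Theorem 1 for $\kappa$ and Lemma 4(3), $G-U$ has a weak $\kappa$-partition with classes spanning at most $f_\kappa(M)<f$ edges and total at most $G_\kappa(M)$. Together with $e(U)<f$ and $e(U)+G_\kappa(M)\le g_k(m)-\varepsilon_k$ this is what we want.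

**Step 5: the case $k\ge 3$ with $M=B+\kappa t$.** We show that either another choice of $U$ or of the partition of $G-U$ works, or $G$ is the excluded clique. Since $y\le t$ and $Q\ge 0$, (7) gives $y=t$ and $Q=0$. So (a) fails and (b) holds, with $Q=kx+E_U=0$, i.e. $x=0$, $E_U=0$. Then $\eta=h(f)=t$ and $\delta_2=y+x=t=\eta$. By Lemma 3(1), the set $V_1^+$ of non-isolated vertices of $G[V_1]$ is a clique with $t+1$ vertices, $t$ an integer. Every $v\in V_1^+$ may play the role of $v_2$ in Proposition 6, with $U=V_1\setminus\{v\}$. If for some $v$ the resulting $Q=E_{V_1\setminus\{v\}}$ is positive, then $M<B+\kappa t$ for this $U$ and Step 4 applies.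

So suppose $E_{V_1\setminus\{v\}}=0$ for every $v\in V_1^+$. Consider $H_v:=G-(V_1\setminus\{v\})$, a graph with $M=\frac{\kappa t(\kappa t+1)}2=\binom{\kappa t+1}2$ edges. Suppose $H_v\not\sim K_{\kappa t+1}$ for some $v$. Because of its number of edges, $H_v\not\sim K_{\kappa q+1}$ for every $q\ge 0$. By (i) for $\kappa$, $H_v$ has a weak $\kappa$-partition with all classes spanning fewer than $f_\kappa(M)=f$ edges and total at most $g_\kappa(M)=G_\kappa(M)$; the equality holds because $M\ge B\ge M_*$. With the class $U=V_1\setminus\{v\}$, where $e(U)=f-t<f$, and Proposition 6, we are done.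

Otherwise, for all $v\in V_1^+$, $E_{V_1\setminus\{v\}}=0$ and $H_v\sim K_{\kappa t+1}$. As $|V_1^+|\ge 2$, $ex(u)=0$ for all $u\in V_1$. So the vertices of $V_1\setminus V_1^+$ have degree $0$ in $G$, and each $v\in V_1^+$ has $d_j(v)=t$ for every $j$, that is, exactly $\kappa t$ neighbors outside $V_1$. So $v$ lies in the clique of $H_v$. The rest of this clique has $\kappa t\ge 2$ vertices and lies in $G-V_1$; all other vertices of $G-V_1$ are isolated in $H_v$. Hence the rest of the clique is exactly the set $C$ of non-isolated vertices of $G-V_1$, which does not depend on $v$. So every $v\in V_1^+$ is joined to all of $C$, and $V_1^+\cup C$ is a clique of order $(t+1)+\kappa t=kt+1$. A vertex of $G-V_1$ outside $C$ is isolated in every $H_v$, so it has no neighbor in $V_1^+$ and none outside $V_1$; it has none in $V_1\setminus V_1^+$ either. So $G\sim K_{kt+1}$, a contradiction.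

In every case with $k\ge 3$ the partition found has $\max_i e(V_i)<f_k(m)$, and total either $T_k(G)$ (Step 2) or at most $g_k(m)-\varepsilon_k$. $\square$

**Proof of Theorem 2(iii).** Suppose $G$ is in none of the listed classes. By (ii), $T_k(G)<g_k(m)$. For $k\ge 3$, (i) gives a $k$-partition with $\max_i e(V_i)<f_k(m)$ and $\sum_i e(V_i)\le\max\{T_k(G),g_k(m)-\varepsilon_k\}<g_k(m)$. For $k=2$, each of the three kinds of bipartition in (13) has both inequalities strict, since $T_2(G)<g_2(m)$; making the parts non-empty as in Section 2 preserves this. Conversely, if $G\sim K_{kq+1}$, the first inequality cannot be strict, by (i). In the other listed cases $T_k(G)=g_k(m)$, so the second cannot be strict. $\square$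

The final remark in Theorem 2 follows: the graphs $K_{kq+1}$ show that the first bound is attained for infinitely many $m$, for every $k$, and for even $k$ the graphs $K_{kq+k/2}$ do the same for the second bound with its additive constant.
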